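\title{A strongly separated sequence in the bidisk that is not interpolating}

\begin{abstract}
In the unit disk, a sequence is interpolating for $H^\infty$ as soon as each of its points can be separated from all the others by functions of uniformly bounded norm. We show that this fails in the polydisk $\mathbb D^d$ for every $d\ge 2$, even when the norms of the separating functions tend to $1$. The examples are built from grids of points attached to rectangles of one fixed area and many shapes. They are separated by products of one-variable Blaschke products, but they carry more Szeg\H{o} mass than a uniformly interpolating set can carry.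
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D^d$ be the open unit polydisk in $\mathbb C^d$ and $H^\infty(\mathbb D^d)$ the Banach algebra of bounded analytic functions on $\mathbb D^d$ with the supremum norm. A sequence $\{\lambda_i\}_{i\ge1}$ of distinct points of $\mathbb D^d$ is \emph{interpolating} if for every bounded sequence $\{w_i\}$ of complex numbers there is $f\in H^\infty(\mathbb D^d)$ with $f(\lambda_i)=w_i$ for all $i$. It is \emph{strongly separated} if there is a constant $M$ such that for each $i$ there is $\varphi_i\in H^\infty(\mathbb D^d)$ with $\|\varphi_i\|_\infty\le M$, $\varphi_i(\lambda_i)=1$ and $\varphi_i(\lambda_j)=0$ for all $j\ne i$.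

Both properties depend only on the set of points, and both can be measured. Call a finite or countable set $S\subset\mathbb D^d$
\begin{itemize}
\item \emph{$M$-interpolating} if every function $S\to\overline{\mathbb D}$ equals $f|_S$ for some $f\in H^\infty(\mathbb D^d)$ with $\|f\|_\infty\le M$;
\item \emph{$M$-separated} if for each $\lambda\in S$ there is $\varphi_\lambda\in H^\infty(\mathbb D^d)$ with $\|\varphi_\lambda\|_\infty\le M$, $\varphi_\lambda(\lambda)=1$ and $\varphi_\lambda=0$ on $S\setminus\{\lambda\}$.
\end{itemize}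
The infimum of the admissible $M$ is the \emph{interpolation constant} $M(S)$ in the first case and the \emph{strong separation constant} $\sigma(S)$ in the second. A sequence is interpolating when the restriction map $f\mapsto f|_S$ from $H^\infty(\mathbb D^d)$ to $\ell^\infty(S)$ is onto. By the open mapping theorem, a bounded linear surjection of Banach spaces maps some ball onto a set containing the unit ball, so a sequence is interpolating if and only if $M(S)<\infty$. An $M$-interpolating set is $M$-separated, since separation asks only for the data that equal $1$ at one point and $0$ elsewhere. Hence every interpolating sequence is strongly separated. We take the converse question from Agler and McCarthy \cite{AM}: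

\begin{quote}
\emph{If a sequence in $\mathbb D^2$ is strongly separated, is it an interpolating sequence?}
\end{quote}

The simplest cases suggest that it is. For $d=1$, Carleson's interpolation theorem \cite{Carleson} says that strongly separated sequences are interpolating. The same then holds for a sequence $\{(z_i,g(z_i))\}$ on the graph of an analytic map $g:\mathbb D\to\mathbb D$: the substitution $f\mapsto f(z,g(z))$, and the extension of $h\in H^\infty(\mathbb D)$ to the function $(z,w)\mapsto h(z)$, do not increase norms, so the sequence has the same two constants as $\{z_i\}$ has in $\mathbb D$. For a finite set $S$, the interpolant $\sum_{\lambda}w_\lambda\varphi_\lambda$ shows that $\sigma(S)\le M(S)\le |S|\,\sigma(S)$, and one may hope that the factor $|S|$ is only the price of a crude interpolant. Some dependence on $|S|$, however, cannot be removed.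

\begin{theorem}\label{thm:A}
There is a strongly separated sequence in $\mathbb D^2$ that is not interpolating.
\end{theorem}

To state a stronger form, let $H^2(\mathbb D^2)$ be the Hardy space of power series $f=\sum_{j,k\ge0}c_{jk}z^jw^k$ with $\|f\|_2^2=\sum|c_{jk}|^2<\infty$.

\begin{theorem}\label{thm:B}
For every $d\ge2$ and $\varepsilon>0$ there are a sequence $\{\lambda_i\}$ of distinct points of $\mathbb D^d$ and functions $\varphi_i\in H^\infty(\mathbb D^d)$ with $\varphi_i(\lambda_j)=\delta_{ij}$ such that
\begin{enumerate}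
\item[(1)] $\|\varphi_i\|_\infty\le1+\varepsilon$ for all $i$, and $\|\varphi_i\|_\infty\to1$ as $i\to\infty$;
\item[(2)] $\{\lambda_i\}$ is not interpolating, and is not even a finite union of interpolating sequences;
\item[(3)] for $d=2$, with $\lambda_i=(z_i,w_i)$, the Carleson embedding fails: there is no $C$ with
\[
\sum_i(1-|z_i|^2)(1-|w_i|^2)\,|f(\lambda_i)|^2\le C\|f\|_2^2\qquad\text{for all }f\in H^2(\mathbb D^2).
\]
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
For every $\varepsilon>0$ there are $c_\varepsilon>0$ and finite sets $E\subset\mathbb D^2$ of arbitrarily large cardinality with $\sigma(E)\le1+\varepsilon$ and $M(E)\ge c_\varepsilon\sqrt{\log|E|}$.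
\end{theorem}

The constants in Theorem~\ref{thm:B}(1) cannot be improved to $1$. If $\|\varphi_i\|_\infty=1=\varphi_i(\lambda_i)$, the maximum principle gives $\varphi_i\equiv1$, which contradicts $\varphi_i(\lambda_j)=0$ for $j\neq i$. Together with Carleson's theorem, Theorem~\ref{thm:B} shows that the implication ``strongly separated $\Rightarrow$ interpolating'' holds in $\mathbb D^d$ if and only if $d=1$.

Section~\ref{sec:mass} finds a quantity, the mass, that bounds the interpolation constant from below. Sections~\ref{sec:rings} and~\ref{sec:blocks} construct finite sets with large mass and small separation constant; this is where the second variable is used. Section~\ref{sec:glue} assembles the finite sets into one sequence, and Section~\ref{sec:proofs} chooses the parameters.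

\section{Interpolation forces a Carleson embedding}\label{sec:mass}

To prove that a set is badly interpolating we must bound from below the norms of all interpolants of some data. We do this by passing to the Hilbert space $H^2(\mathbb D^2)$, about which we need two facts. Let $g=\sum c_{jk}z^jw^k$ be analytic on $\mathbb D^2$. By the orthogonality of the monomials on the torus $|z|=|w|=r$,
\begin{equation}\label{eq:means}
\frac1{4\pi^2}\int_0^{2\pi}\!\!\int_0^{2\pi}|g(re^{i\alpha},re^{i\beta})|^2\,d\alpha\,d\beta=\sum_{j,k}|c_{jk}|^2r^{2(j+k)}\ \nearrow\ \|g\|_2^2\qquad(r\to1).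
\end{equation}
By the Cauchy--Schwarz inequality applied to the power series,
\begin{equation}\label{eq:eval}
\mu(\lambda)\,|g(\lambda)|^2\le\|g\|_2^2,\qquad\text{where }\ \mu(z,w)=(1-|z|^2)(1-|w|^2),
\end{equation}
because $\sum_{j,k}|z|^{2j}|w|^{2k}=1/\mu(z,w)$. The number $1/\mu(\lambda)$ is the value at $(\lambda,\lambda)$ of the Szeg\H{o} kernel $(1-z\bar\zeta)^{-1}(1-w\bar\omega)^{-1}$, and we call
\[
m(S)=\sum_{\lambda\in S}\mu(\lambda)
\]
the \emph{mass} of a finite set $S\subset\mathbb D^2$. The next lemma is Varopoulos' averaging argument.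

\begin{lemma}\label{lem:avg}
If $S\subset\mathbb D^2$ is $M$-interpolating, then
\[
\sum_{\lambda\in S}\mu(\lambda)|f(\lambda)|^2\le M^2\|f\|_2^2\qquad\text{for all }f\in H^2(\mathbb D^2).
\]
In particular, $m(S)\le M(S)^2$ for every finite $S$.
\end{lemma}

\begin{proof}
Subsets of $S$ are $M$-interpolating, so we may assume that $S=\{\lambda_1,\dots,\lambda_N\}$ is finite. Let $\theta=e^{2\pi i/N}$. For $j=1,\dots,N$ choose $h_j\in H^\infty(\mathbb D^2)$ with $\|h_j\|_\infty\le M$ and $h_j(\lambda_l)=\theta^{jl}$ for $l=1,\dots,N$. Put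
\[
F_l=\frac1N\sum_{j=1}^N\theta^{-jl}h_j ,
\]
so that $F_l(\lambda_l)=1$. The matrix $(N^{-1/2}\theta^{-jl})_{l,j}$ is unitary, so at every point of $\mathbb D^2$
\begin{equation}\label{eq:square}
\sum_{l=1}^N|F_l|^2=\frac1N\sum_{j=1}^N|h_j|^2\le M^2 .
\end{equation}
Multiply \eqref{eq:square} by $|f|^2$, average over the torus $|z|=|w|=r$ and let $r\to1$. By \eqref{eq:means}, $\sum_l\|F_lf\|_2^2\le M^2\|f\|_2^2$. Applying \eqref{eq:eval} to $F_lf$ at the point $\lambda_l$, we obtain
\[
\sum_l\mu(\lambda_l)|f(\lambda_l)|^2=\sum_l\mu(\lambda_l)|(F_lf)(\lambda_l)|^2\le\sum_l\|F_lf\|_2^2\le M^2\|f\|_2^2 .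
\]
The choice $f=1$ gives $m(S)\le M^2$ for every admissible $M$.
\end{proof}

The proof locates the gap between the two properties. The functions $F_l$ are separating functions, since $F_l(\lambda_p)=\frac1N\sum_j\theta^{j(p-l)}=\delta_{lp}$. Strong separation bounds such functions one at a time; interpolation supplies a family with the joint bound \eqref{eq:square}. Our task is now to find finite sets with bounded separation constant and unbounded mass.

\section{Rings of points in the disk}\label{sec:rings}

A \emph{finite Blaschke product} is a function $B(z)=c\prod_{i=1}^p\frac{z-a_i}{1-\bar a_iz}$ with $|c|=1$, $a_i\in\mathbb D$ and $p\ge0$. It is analytic near $\overline{\mathbb D}$, with $|B|\le1$ on $\mathbb D$ and $|B|=1$ on the unit circle. If the $a_i$ are distinct and $h\in H^\infty(\mathbb D)$ vanishes at each of them, then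
\begin{equation}\label{eq:divide}
|h(z)|\le\|h\|_\infty\,|B(z)|\qquad(z\in\mathbb D):
\end{equation}
apply the maximum principle to $h/B$ on $|z|\le r$ and let $r\to1$.

A point at distance $\delta$ from the circle has $1-|z|^2$ comparable to $\delta$. So $N$ equally spaced points at distance comparable to $1/N$ have a total of order $1$, whatever $N$ is, and such rings at many scales are the natural source of large mass. Fix $0<s\le1$ and an integer $L\ge5$, and put $q=e^{-s}$. For $k\ge0$ let
\[
N_k=L^k,\qquad Z_k=\{z:z^{N_k}=q\},\qquad b_k(z)=\frac{z^{N_k}-q}{1-qz^{N_k}} .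
\]
The ring $Z_k$ consists of $N_k$ equally spaced points of modulus $r_k=e^{-s/N_k}$; in particular $Z_0=\{q\}$. The $r_k$ increase strictly, so the rings are pairwise disjoint; we call $Z_m$ \emph{coarser} than $Z_k$ if $m<k$ and \emph{finer} if $m>k$. We have $z^{N_k}-q=\prod_{\zeta\in Z_k}(z-\zeta)$. Replacing $z$ by $1/z$, multiplying by $z^{N_k}$ and using that $Z_k$ is closed under conjugation gives $1-qz^{N_k}=\prod_{\zeta\in Z_k}(1-\bar\zeta z)$. Thus $b_k$ is a finite Blaschke product with simple zeros at the points of $Z_k$. For $\zeta\in Z_k$, removing one factor gives the finite Blaschke product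
\[
b_{k,\zeta}(z)=b_k(z)\,\frac{1-\bar\zeta z}{z-\zeta},
\]
which vanishes on $Z_k\setminus\{\zeta\}$; for $k=0$ it is the constant $1$.

The next lemma gives the mass of a ring and the cost, at a point $\zeta\in Z_k$, of annihilating the rest of its own ring, a coarser ring, or a finer ring.

\begin{lemma}\label{lem:rings}
Let $k\ge0$ and $\zeta\in Z_k$.
\begin{enumerate}
\item[(a)] $N_k(1-r_k^2)\ge s/2$.
\item[(b)] $|b_{k,\zeta}(\zeta)|\ge1-s^2/5$.
\item[(c)] If $m<k$, then $|b_m(\zeta)|\ge1-3L^{-(k-m)}$. Consequently $\prod_{m<k}|b_m(\zeta)|\ge1-\frac3{L-1}$.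
\item[(d)] If $m>k$, then $|b_m(\zeta)|\le q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $t\mapsto1-e^{-t}$ is concave and vanishes at $0$, so $(1-e^{-t})/t$ is decreasing. Comparing $t=2s/N_k$ with $t=2s$, and then $t=2s$ with $t=2$, we get
\[
N_k(1-r_k^2)=N_k\bigl(1-e^{-2s/N_k}\bigr)\ge1-e^{-2s}\ge s\,(1-e^{-2})\ge s/2 .
\]

(b) The derivative of $u\mapsto\frac{u-q}{1-qu}$ at $u=q$ is $1/(1-q^2)$, so $b_k'(\zeta)=N_k\zeta^{N_k-1}/(1-q^2)$ and $|b_k'(\zeta)|=N_kq/\bigl(r_k(1-q^2)\bigr)$. Since $q^{-1}-q=2\sinh s$ and $r_k^{-1}-r_k=2\sinh(s/N_k)$,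
\[
|b_{k,\zeta}(\zeta)|=(1-r_k^2)\,|b_k'(\zeta)|=\frac{N_k(r_k^{-1}-r_k)}{q^{-1}-q}=\frac{N_k\sinh(s/N_k)}{\sinh s}\ge\frac s{\sinh s}.
\]
For $0<s\le1$ we have $(\sinh s-s)/s^3=\sum_{j\ge0}s^{2j}/(2j+3)!\le\frac16\sum_{j\ge0}20^{-j}<\frac15$. Hence $s/\sinh s\ge(1+s^2/5)^{-1}\ge1-s^2/5$.

(c) Put $x=L^{-(k-m)}\in(0,1)$ and $u=\zeta^{N_m}$. Then $t:=|u|=q^{N_m/N_k}=q^x>q$. The identity $|1-qu|^2-|u-q|^2=(1-|u|^2)(1-q^2)$, used for $u$ and for $t$, and the inequality $|1-qu|\ge1-qt$ give
\[
1-|b_m(\zeta)|^2=\frac{(1-t^2)(1-q^2)}{|1-qu|^2}\le\frac{(1-t^2)(1-q^2)}{(1-qt)^2}=1-\Bigl(\frac{t-q}{1-qt}\Bigr)^2 .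
\]
Multiplying numerator and denominator by $e^{s(1+x)/2}$, we find
\[
|b_m(\zeta)|\ge\frac{t-q}{1-qt}=\frac{e^{-sx}-e^{-s}}{1-e^{-s(1+x)}}=\frac{\sinh A}{\sinh B},\qquad A=\frac{s(1-x)}2,\quad B=\frac{s(1+x)}2 .
\]
By the mean value theorem, $\sinh B-\sinh A\le(B-A)\cosh B=sx\cosh B$. The function $y\coth y$ is increasing on $(0,\infty)$, because its derivative is $(\sinh2y-2y)/(2\sinh^2y)>0$; and $\coth1=\frac{e^2+1}{e^2-1}<\frac32$, because $e^2>5$. Since $B\le s\le1$,
\[
1-\frac{\sinh A}{\sinh B}\le sx\coth B=\frac{2x}{1+x}\,B\coth B\le2x\cdot\frac32=3x .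
\]
For the product, use $\prod_j(1-x_j)\ge1-\sum_jx_j$ for $x_j\in[0,1]$, which follows by induction on the number of factors, with $x_j=3L^{-j}\le3/5$ and $\sum_{j\ge1}3L^{-j}=3/(L-1)$.

(d) Now $y=N_m/N_k$ is an integer greater than $1$, so $\zeta^{N_m}=q^y$ and $|b_m(\zeta)|=\frac{q-q^y}{1-q^{y+1}}\le\frac{q-q^{y+2}}{1-q^{y+1}}=q$.
\end{proof}

Parts (c) and (d) are not symmetric. Seen from a coarser ring, $\zeta$ is close to the circle, where $|b_m|=1$; the losses form a geometric series, and all coarser rings together cost a bounded factor. Each finer ring costs at least a fixed factor $q<1$. The condition $s\le1$ serves only the numerical bounds in (a)--(c), and $L\ge5$ makes $1-\frac3{L-1}$ positive.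

\begin{example}[One variable is not enough]\label{ex:onevar}
By Lemma~\ref{lem:rings}(a), the set $S_n=Z_0\cup\dots\cup Z_n\subset\mathbb D$ satisfies $\sum_{z\in S_n}(1-|z|^2)\ge(n+1)s/2$. Its separation constant is also large. If $h\in H^\infty(\mathbb D)$ has $h(q)=1$ and vanishes on $Z_1\cup\dots\cup Z_n$, then \eqref{eq:divide} with $B=b_1\cdots b_n$ and Lemma~\ref{lem:rings}(d) give $1\le\|h\|_\infty q^n$. So $\sigma(S_n)\ge e^{sn}$.
\end{example}

\section{Rectangles of one area}\label{sec:blocks}

In $\mathbb D^2$ we can annihilate a product $Z_{k'}\times Z_{l'}$ by $b_{k'}(z)$ or by $b_{l'}(w)$. At a point of $Z_k\times Z_l$ the first choice is cheap if $k'<k$ and the second if $l'<l$. So we want many index pairs such that each pair is coarser than each other pair in at least one coordinate. The pairs with fixed sum $k+l=n$ have this property. For an integer $n\ge0$ let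
\[
E(s,L,n)=\bigcup_{k=0}^nZ_k\times Z_{n-k}.
\]
The points of $Z_k$ correspond to the arcs of a partition of the circle into $N_k$ equal arcs. The points of $Z_k\times Z_{n-k}$ then correspond to the tiles in a tiling of the torus by rectangles of size $2\pi L^{-k}\times2\pi L^{-(n-k)}$. All rectangles have area $4\pi^2L^{-n}$, and of two rectangles of different shapes one is longer in $z$ and the other is longer in $w$.

\begin{example}[The case $n=1$]\label{ex:n1}
Here $E=(\{q\}\times Z_1)\cup(Z_1\times\{q\})$ has $2L$ points. Take $\lambda=(q,\omega)$ with $\omega\in Z_1$; the other case follows by exchanging $z$ and $w$. The points $(q,\omega')$ with $\omega'\ne\omega$ are annihilated by $b_{1,\omega}(w)$. For the points $(\zeta',q)$ there are two candidates. The factor $b_1(z)$ has modulus $\frac{q-q^L}{1-q^{L+1}}\le q$ at $\lambda$, for every $L$. The factor $b_0(w)=\frac{w-q}{1-qw}$ has modulus at least $1-3/L$ at $\lambda$, which tends to $1$ as $L\to\infty$. We choose the second. The function $\Phi(z,w)=b_{1,\omega}(w)\,b_0(w)$ is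 bounded by $1$, vanishes on $E\setminus\{\lambda\}$, and has $|\Phi(\lambda)|\ge(1-s^2/5)(1-3/L)$, so
\[
\sigma(E)\le\bigl(1-s^2/5\bigr)^{-1}\bigl(1-3/L\bigr)^{-1}.
\]
In one variable the first candidate is forced on us, and $\sigma(Z_0\cup Z_1)\ge1/q$ by Example~\ref{ex:onevar}. The mass is $m(E)=2(1-q^2)\,L(1-r_1^2)\ge2(s/2)^2$, twice the bound for the single point $E(s,L,0)=\{(q,q)\}$. For $n=2$, a point $(q,\omega)\in Z_0\times Z_2$ is separated by $b_{2,\omega}(w)\,b_1(w)\,b_0(w)$: the third shape adds to the mass another term at least $(s/2)^2$, while the third factor has modulus at least $1-3/L^2$ at the point.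
\end{example}

In general both variables are used, as Figure~\ref{fig:grid} shows.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\fill[gray!25] (0,0) rectangle (2,6);
\fill[gray!25] (0,0) rectangle (6,3);
\draw[gray] (0,0) grid (6,6);
\foreach \i in {0,...,5}{
  \node[below] at (\i+0.5,0) {$\i$};
  \node[left] at (0,\i+0.5) {$\i$};
  \fill (\i+0.5,5.5-\i) circle (0.11);
}
\draw[thick] (2.5,3.5) circle (0.28);
\node[below] at (6.6,0) {$k'$};
\node[left] at (0,6.5) {$l'$};
\end{tikzpicture}
\caption{The cell $(k',l')$ stands for the product of rings $Z_{k'}\times Z_{l'}$, and the dots mark the products that make up $E(s,L,5)$. For a point of the circled product $Z_2\times Z_3$, the function $b_0(z)b_1(z)\,b_0(w)b_1(w)b_2(w)$ uses only coarser rings and vanishes on the shaded cells. These include every other dot.}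
\label{fig:grid}
\end{figure}

\begin{lemma}\label{lem:block}
Let $E=E(s,L,n)$ and
\[
\eta(s,L)=\Bigl(1-\frac{s^2}5\Bigr)^2\Bigl(1-\frac3{L-1}\Bigr)^2>0 .
\]
Then $E$ is $\eta(s,L)^{-1}$-separated, $m(E)\ge(n+1)s^2/4$, and $|E|=(n+1)L^n$.
\end{lemma}

\begin{proof}
For $\lambda=(\zeta,\omega)\in Z_k\times Z_{n-k}$ put
\[
\Phi_\lambda(z,w)=b_{k,\zeta}(z)\;b_{n-k,\omega}(w)\prod_{m<k}b_m(z)\prod_{m<n-k}b_m(w).
\]
Every factor is a finite Blaschke product, so $|\Phi_\lambda|\le1$ on $\mathbb D^2$. Parts (b) and (c) of Lemma~\ref{lem:rings}, applied once to $\zeta$ and once to $\omega$, give $|\Phi_\lambda(\lambda)|\ge\eta(s,L)$. Let $\lambda'=(\zeta',\omega')\in Z_{k'}\times Z_{n-k'}$ with $\lambda'\ne\lambda$.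
\begin{itemize}
\item If $k'<k$, then $b_{k'}(z)$ is a factor of $\Phi_\lambda$ and $b_{k'}(\zeta')=0$.
\item If $k'>k$, then $n-k'<n-k$, so $b_{n-k'}(w)$ is a factor and $b_{n-k'}(\omega')=0$.
\item If $k'=k$, then $\zeta'\ne\zeta$ or $\omega'\ne\omega$, so $b_{k,\zeta}(\zeta')=0$ or $b_{n-k,\omega}(\omega')=0$.
\end{itemize}
In every case $\Phi_\lambda(\lambda')=0$, and $\varphi_\lambda=\Phi_\lambda/\Phi_\lambda(\lambda)$ is the required function.

The $n+1$ products $Z_k\times Z_{n-k}$ are pairwise disjoint and have $L^n$ points each. By Lemma~\ref{lem:rings}(a),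
\[
m(E)=\sum_{k=0}^nN_k(1-r_k^2)\;N_{n-k}(1-r_{n-k}^2)\ge(n+1)\frac{s^2}4 .\qedhere
\]
\end{proof}

The three parameters act independently. The bound $\eta(s,L)$ does not depend on $n$ and tends to $1$ as $s\to0$ and $L\to\infty$. A small $s$ lowers the bound for the mass of each shape, and a large $n$ makes up for it.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Fix $s$ and $L$ with $\eta(s,L)\ge(1+\varepsilon)^{-1}$ and let $E=E(s,L,n)$. By Lemma~\ref{lem:block}, $\sigma(E)\le1+\varepsilon$, and by Lemmas~\ref{lem:avg} and~\ref{lem:block}, $M(E)\ge\sqrt{m(E)}\ge\frac s2\sqrt{n+1}$. Since $\log|E|=\log(n+1)+n\log L\le(n+1)(1+\log L)$, we get $M(E)\ge c_\varepsilon\sqrt{\log|E|}$ with $c_\varepsilon=\frac{s}{2\sqrt{1+\log L}}$. The cardinality $(n+1)L^n$ is unbounded in $n$.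
\end{proof}

\section{Assembling finite sets into one sequence}\label{sec:glue}

The plain union $\bigcup_nE(s,L,n)$ is not strongly separated: it contains $Z_n\times\{q\}$ for every $n$, and Example~\ref{ex:onevar} applies to the restriction of a separating function for $(q,q)$ to the slice $w=q$. We first move the blocks far apart by automorphisms of $\mathbb D^2$. For $0<a<1$ let
\[
\tau_a(z)=\frac{z+a}{1+az},\qquad\tau_a^{-1}(y)=\frac{y-a}{1-ay},\qquad T_a(z,w)=(\tau_a(z),w).
\]
The map $\tau_a$ is an automorphism of $\mathbb D$ that is analytic near $\overline{\mathbb D}$ and fixes $\pm1$, and $T_a$ is an automorphism of $\mathbb D^2$. For fixed $x,y\in\mathbb D$,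
\begin{equation}\label{eq:limits}
1-\tau_a(x)=\frac{(1-a)(1-x)}{1+ax}\to0,\qquad1+\tau_a^{-1}(y)=\frac{(1-a)(1+y)}{1-ay}\to0\qquad(a\to1).
\end{equation}
Thus a new block, moved by $T_a$ with $a$ near $1$, looks to the old blocks like a set with first coordinate near the circle, and the old blocks look the same way to the new one. Near the circle a finite Blaschke product has modulus near $1$, so blocks can annihilate one another at small cost.

\begin{lemma}\label{lem:glue}
Let $E_1,E_2,\dots$ be nonempty finite subsets of $\mathbb D^2$, let $E_j$ be $\sigma_j$-separated, and let $\kappa>0$. There are $a_j\in(0,1)$ such that the sets $E_j'=T_{a_j}(E_j)$ are pairwise disjoint and the following holds for $\Lambda=\bigcup_jE_j'$. For every $j$ and every $\lambda\in E_j'$ there is $\varphi_\lambda\in H^\infty(\mathbb D^2)$ with $\varphi_\lambda(\lambda)=1$, $\varphi_\lambda=0$ on $\Lambda\setminus\{\lambda\}$ and $\|\varphi_\lambda\|_\infty\le e^{\kappa2^{-j}}\sigma_j$.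
\end{lemma}

\begin{proof}
Let $X_j\subset\mathbb D$ be the finite set of first coordinates of the points of $E_j$, and let $C_j$ be a finite Blaschke product with zero set $X_j$. Once $a_j$ is chosen, write $\tau_j=\tau_{a_j}$, $T_j=T_{a_j}$, $Y_j=\tau_j(X_j)$ and $B_j=C_j\circ\tau_j^{-1}$. The function $B_j$ is continuous on $\overline{\mathbb D}$, analytic and bounded by $1$ on $\mathbb D$, has zero set $Y_j$, and satisfies $|B_j(1)|=|C_j(1)|=1$.

Take any $a_1$. Given $a_1,\dots,a_{j-1}$, choose $a_j$ so that for all $i<j$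
\begin{equation}\label{eq:star}
|B_i|\ge e^{-\kappa2^{-i-j}}\ \text{ on }Y_j,\qquad|B_j|\ge e^{-\kappa2^{-i-j}}\ \text{ on }Y_i .
\end{equation}
These are finitely many conditions, and each holds when $a_j$ is close enough to $1$. Indeed, by \eqref{eq:limits}, $\tau_j(x)\to1$ for $x\in X_j$, so $|B_i(\tau_j(x))|\to|B_i(1)|=1$; and $\tau_j^{-1}(y)\to-1$ for $y\in Y_i$, so $|B_j(y)|=|C_j(\tau_j^{-1}(y))|\to|C_j(-1)|=1$. The two halves of \eqref{eq:star} together say that $|B_i|\ge e^{-\kappa2^{-i-j}}$ on $Y_j$ for all $i\ne j$. Since $B_i=0$ on $Y_i$, the sets $Y_j$ are pairwise disjoint, and so are the $E_j'$.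

Fix $j$. The products $P_p=\prod_{i\le p,\,i\ne j}B_i$ are analytic and bounded by $1$ on $\mathbb D$. By Montel's theorem (a uniformly bounded sequence of analytic functions has a subsequence that converges uniformly on compact sets), a subsequence converges to an analytic function $G_j$ with $|G_j|\le1$. For $i\ne j$ we have $P_p=0$ on $Y_i$ once $p\ge i$, so $G_j=0$ on $Y_i$. On $Y_j$ we have $|P_p|\ge\exp(-\kappa\sum_{i\ge1}2^{-i-j})=e^{-\kappa2^{-j}}$ for all $p$, so $|G_j|\ge e^{-\kappa2^{-j}}$ there.

Let $\lambda=(y,\omega)=T_j(\nu)$ with $\nu\in E_j$, so that $y\in Y_j$. Let $\psi\in H^\infty(\mathbb D^2)$ satisfy $\|\psi\|_\infty\le\sigma_j$, $\psi(\nu)=1$ and $\psi=0$ on $E_j\setminus\{\nu\}$. Put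
\[
\varphi_\lambda(z,w)=\frac{G_j(z)}{G_j(y)}\;\psi\bigl(T_j^{-1}(z,w)\bigr).
\]
Then $\varphi_\lambda(\lambda)=1$ and $\|\varphi_\lambda\|_\infty\le e^{\kappa2^{-j}}\sigma_j$. The first factor vanishes on $E_i'$ for $i\ne j$, and the second vanishes on $E_j'\setminus\{\lambda\}$.
\end{proof}

Mass is not invariant under $T_a$: by \eqref{eq:limits}, $m(T_a(E))\to0$ as $a\to1$. This is why Lemma~\ref{lem:avg} was proved for general $f$. The mass of $E$ is the embedding sum tested on $f=1$, the Szeg\H{o} kernel at the origin. After the move we test on the normalized kernel at $T_a(0,0)=(a,0)$ and recover the same number.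

\begin{lemma}\label{lem:notint}
In the situation of Lemma~\ref{lem:glue}, suppose that $\sup_jm(E_j)=\infty$. Then there is no $C$ with $\sum_{\lambda\in\Lambda}\mu(\lambda)|f(\lambda)|^2\le C\|f\|_2^2$ for all $f\in H^2(\mathbb D^2)$, and $\Lambda$ is not a finite union of sets with finite interpolation constant.
\end{lemma}

\begin{proof}
For $0<a<1$ let $f_a(z,w)=\sqrt{1-a^2}/(1-az)$. Then $\|f_a\|_2^2=(1-a^2)\sum_{k\ge0}a^{2k}=1$. For $x\in\mathbb D$,
\[
1-|\tau_a(x)|^2=\frac{|1+ax|^2-|x+a|^2}{|1+ax|^2}=\frac{(1-a^2)(1-|x|^2)}{|1+ax|^2},\qquad1-a\tau_a(x)=\frac{1-a^2}{1+ax},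
\]
so $(1-|\tau_a(x)|^2)\,|f_a(\tau_a(x),w)|^2=1-|x|^2$. Therefore
\[
\sum_{\lambda\in\Lambda}\mu(\lambda)|f_{a_j}(\lambda)|^2\ge\sum_{\lambda\in E_j'}\mu(\lambda)|f_{a_j}(\lambda)|^2=\sum_{(x,w)\in E_j}(1-|x|^2)(1-|w|^2)=m(E_j).
\]
A constant $C$ would satisfy $C\ge m(E_j)$ for all $j$, so none exists. If $\Lambda=S_1\cup\dots\cup S_p$ with $S_i$ being $M_i$-interpolating, then Lemma~\ref{lem:avg}, summed over $i$, would give the inequality with $C=\sum_{i=1}^pM_i^2$.
\end{proof}

\section{Choice of the parameters}\label{sec:proofs}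

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $E_j=E(1,5,4j)$ and $\kappa=1$. Since $\eta(1,5)=(4/5)^2(1/4)^2=1/25$, Lemma~\ref{lem:block} shows that each $E_j$ is $25$-separated and that $m(E_j)\ge(4j+1)/4\to\infty$. The set $\Lambda$ of Lemma~\ref{lem:glue} is a disjoint union of infinitely many nonempty finite sets; enumerate it as a sequence of distinct points. It is strongly separated with $M=25e$ by Lemma~\ref{lem:glue}. By Lemma~\ref{lem:notint} its interpolation constant is infinite, so it is not interpolating.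
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The case $d=2$.} There are $s_0\in(0,1]$ and an integer $L_0\ge5$ such that $\eta(s,L)\ge(1+\varepsilon)^{-1/2}$ whenever $s\le s_0$ and $L\ge L_0$. Put $s_j=s_0/j$ and $L_j=L_0+j$, so that $\eta(s_j,L_j)\to1$, and choose integers $n_j$ with $(n_j+1)s_j^2/4\ge j$. Apply Lemma~\ref{lem:glue} to $E_j=E(s_j,L_j,n_j)$, with $\sigma_j=1/\eta(s_j,L_j)$ from Lemma~\ref{lem:block} and $\kappa=\frac12\log(1+\varepsilon)$. Let $\{\lambda_i\}$ be any enumeration of $\Lambda$ and $\varphi_i=\varphi_{\lambda_i}$.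

For $\lambda\in E_j'$,
\[
1=|\varphi_\lambda(\lambda)|\le\|\varphi_\lambda\|_\infty\le\frac{e^{\kappa2^{-j}}}{\eta(s_j,L_j)}\le(1+\varepsilon)^{1/2}(1+\varepsilon)^{1/2}=1+\varepsilon .
\]
The bound $e^{\kappa2^{-j}}/\eta(s_j,L_j)$ tends to $1$ as $j\to\infty$. Each block is finite, so the index $j$ of the block that contains $\lambda_i$ tends to infinity with $i$, and $\|\varphi_i\|_\infty\to1$. This proves (1). By Lemma~\ref{lem:block}, $m(E_j)\ge j$. Lemma~\ref{lem:notint} then gives (3), and also (2), since interpolating sequences have finite interpolation constant.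

\emph{The case $d\ge3$.} Take the points $(\lambda_i,0)\in\mathbb D^2\times\mathbb D^{d-2}$ and regard the $\varphi_i$ as functions of the first two variables. Their norms and their values at the points are unchanged, so (1) holds. If $\{(\lambda_i,0):i\in I\}$ is interpolating for $H^\infty(\mathbb D^d)$, then restricting the interpolants to $\mathbb D^2\times\{0\}$ shows that $\{\lambda_i:i\in I\}$ is interpolating for $H^\infty(\mathbb D^2)$. A decomposition into finitely many interpolating sequences in $\mathbb D^d$ would thus give one in $\mathbb D^2$, and (2) follows from the case $d=2$.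
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Jim Agler and John McCarthy, \emph{What Hilbert spaces can tell us about bounded functions on the bidisk}, arXiv:0901.0907 (2009).

\bibitem{Carleson}
L. Carleson, Amer. J. Math. \textbf{80} (1958).

\end{thebibliography}
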